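\title{Modular lattices that embed within their quasivariety into no algebraic or spatial lattice}

\begin{abstract}
Every modular lattice embeds, within its variety, into a lattice that is both algebraic and spatial. We show that the corresponding statement for quasivarieties fails for algebraic, for spatial, and for algebraic spatial target lattices. The counterexamples are a four-generated sublattice $L_0$ of the lattice of submodules of $R^3$, where $R=\mathbb Z_{(2)}\cap\mathbb Z_{(3)}$, and its dual; four is the least possible number of generators. The obstruction consists of three quasi-identities that encode the relations $x=2x+3x$ and $2x\neq x\neq 3x$ between submodules. The product $L_0\times L_0^{\mathrm{op}}$ embeds within its quasivariety into no lattice that is algebraic, dually algebraic, spatial, or dually spatial. We also show that a modular lattice embeds within its quasivariety into a spatial lattice exactly when this quasivariety is generated by its spatial members, and we give a locally finite counterexample for the algebraic case.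
\end{abstract}

\section{Introduction}\label{sec:intro}

Two features make the lattice of subspaces of a vector space easy to compute in: every subspace is built from finite-dimensional ones, and every subspace is determined by the one-dimensional subspaces that it contains. Both features have order-theoretic formulations.

An element $\kappa$ of a complete lattice is \emph{compact} if $\kappa\le\bigvee S$ implies $\kappa\le\bigvee S_0$ for some finite $S_0\subseteq S$. A lattice is \emph{algebraic} if it is complete and every element is a join of compact elements. An element $p$ of a lattice is \emph{completely join-irreducible}, or a \emph{point}, if there is a largest element $p_*$ smaller than $p$. A lattice is \emph{spatial} if every element is a possibly infinite join of points; a least element counts as the join of the empty set. The lattice $\operatorname{Sub}(M)$ of all submodules of a module $M$, with join $+$ and meet $\cap$, is algebraic: every submodule is a sum of cyclic submodules, and these are compact. If $M$ is a vector space, the one-dimensional subspaces are points with $p_*=0$, so $\operatorname{Sub}(M)$ is also spatial. Submodule lattices are \emph{modular}: $x\le z$ implies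 $x\vee(y\wedge z)=(x\vee y)\wedge z$.

It is natural to try to place an arbitrary modular lattice $L$ inside such a well-behaved lattice $A$ without losing the laws of $L$. An \emph{embedding} is an injective map that preserves $\vee$ and $\wedge$; it need not preserve bounds or infinite joins. A \emph{quasi-identity} is a universally quantified implication
\[
(s_1=t_1\ \text{and}\ \cdots\ \text{and}\ s_n=t_n)\ \Rightarrow\ s=t
\]
between lattice terms, with $n\ge0$; for $n=0$ it is an \emph{identity}. An inequality $s\le t$ is the equation $s\wedge t=s$. We write $\mathbf Q(L)$ for the \emph{quasivariety generated by $L$}, the class of all lattices that satisfy every quasi-identity of $L$. We say that $L$ embeds into $A$ \emph{within its variety} if $L$ embeds into $A$ and $A$ satisfies every identity of $L$, and \emph{within its quasivariety} if $L$ embeds into $A$ and $A\in\mathbf Q(L)$. Herrmann, Pickering, and Roddy (1994) proved that every modular lattice embeds, within its variety, into some algebraic and spatial lattice. The following problem is posed by Santocanale and Wehrung \cite{SW}.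

\medskip
\noindent\textbf{Problem.} \emph{Can every modular lattice be embedded, within its quasivariety, into some algebraic lattice? Into some spatial lattice? Into some lattice that is both algebraic and spatial?}
\medskip

The simplest cases suggest a positive answer. A finite lattice is itself algebraic and spatial (Lemma~\ref{lem:test}). A distributive lattice $L$ with at least two elements embeds into a power set lattice, by sending $x$ to the set of prime filters that contain $x$. A power set lattice is algebraic and spatial, since singletons are compact points, and it belongs to $\mathbf Q(L)$, since it is a direct power of the two-element chain, which is a sublattice of $L$. Nevertheless, the answer is negative in all three cases.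

Let
\[
R=\mathbb Z_{(2)}\cap\mathbb Z_{(3)}=\{m/n\in\mathbb Q:\gcd(n,6)=1\},
\]
let $L_1=\operatorname{Sub}(R^3)$ be the lattice of all $R$-submodules of $R^3$, and let $L_0$ be the sublattice of $L_1$ generated by the four submodules
\begin{equation}\label{eq:gens}
R(1,0,0),\qquad R(0,1,0),\qquad R(0,0,1),\qquad R(1,1,1).
\end{equation}
We write $L^{\mathrm{op}}$ for the dual of $L$, obtained by reversing the order. The lattices $L_0$, $L_1$ and their duals are modular.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] No lattice in $\mathbf Q(L_0)$ that contains a copy of $L_0$ is spatial. Hence $L_0$ embeds within its quasivariety into no spatial lattice and into no algebraic spatial lattice. The same holds for $L_1$.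
\item[(2)] The dual $L_0^{\mathrm{op}}$ embeds within its quasivariety into no algebraic lattice. The same holds for $L_1^{\mathrm{op}}$.
\end{enumerate}
\end{theorem}

Thus $L_0$ settles the spatial case, $L_0^{\mathrm{op}}$ settles the algebraic case, and either of them settles the algebraic spatial case. The next theorem describes these counterexamples more closely. A lattice $A$ is \emph{dually algebraic} (\emph{dually spatial}) if $A^{\mathrm{op}}$ is algebraic (spatial), and \emph{self-dual} if $A\cong A^{\mathrm{op}}$.

\begin{theorem}\label{thm:refine}
\begin{enumerate}
\item[(1)] The lattice $N=L_0\times L_0^{\mathrm{op}}$ is a countable, bounded, self-dual, $8$-generated modular lattice. Within its quasivariety it embeds into no lattice that is algebraic, or dually algebraic, or spatial, or dually spatial.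
\item[(2)] The lattice $L_1$ is algebraic, but embeds within its quasivariety into no spatial lattice. The lattice $L_1^{\mathrm{op}}$ is spatial, but embeds within its quasivariety into no algebraic lattice.
\item[(3)] In each of the three cases of the problem, the least number of generators of a counterexample is exactly $4$.
\end{enumerate}
\end{theorem}

The spatial case admits a criterion. A lattice is \emph{locally finite} if its finitely generated sublattices are finite, and it has \emph{finite length} if the sizes of its chains have a finite bound.

\begin{theorem}\label{thm:criterion}
A modular lattice $L$ embeds within its quasivariety into a spatial lattice if and only if $\mathbf Q(L)$ is generated by its spatial members. In particular this holds whenever $L$ is locally finite, or $\mathbf Q(L)$ is generated by lattices of finite length.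
\end{theorem}

In the algebraic case local finiteness does not help.

\begin{theorem}\label{thm:fin}
For a finite field $F$, the lattice of finite-dimensional subspaces of $F^{(\omega)}$ is modular, spatial and locally finite, but embeds within its quasivariety into no algebraic lattice.
\end{theorem}

After the preliminaries we prove Theorem~\ref{thm:fin}, which shows most quickly why quasi-identities behave differently from identities (Section~\ref{sec:fin}). The idea behind Theorem~\ref{thm:main} is visible in the ideals of $R$ (Section~\ref{sec:rank1}); it is turned into lattice terms in Section~\ref{sec:frames} and into quasi-identities in Section~\ref{sec:quasi}, where Theorem~\ref{thm:main} and parts (2) and (3) of Theorem~\ref{thm:refine} are proved. Section~\ref{sec:dual} treats the lattice $N$, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}.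

\section{Points, compact elements, quasivarieties}\label{sec:prelim}

An element $p$ is \emph{join-irreducible} if $p=s\vee t$ implies $p\in\{s,t\}$. A point is join-irreducible, since $s,t<p$ gives $s\vee t\le p_*<p$. We write ${\uparrow}e=\{x: x\ge e\}$ and $[e,f]=\{x:e\le x\le f\}$; both are sublattices.

\begin{lemma}\label{lem:test}
A lattice is spatial if and only if
\begin{equation}\label{eq:S}
\text{for all $a\not\le b$ there is a point $p$ with $p\le a$ and $p\not\le b$.}
\end{equation}
Every lattice of finite length is spatial, and every finite lattice is algebraic and spatial.
\end{lemma}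

\begin{proof}
If $a$ is a join of points and $a\not\le b$, then one of these points is not below $b$. Conversely, \eqref{eq:S} says that every upper bound $b$ of the points below $a$ satisfies $a\le b$, so $a$ is their join. In a lattice of finite length, let $a\not\le b$ and choose $p$ minimal with $p\le a$ and $p\not\le b$. Every $y<p$ satisfies $y\le b$, hence $y\le p\wedge b<p$, so $p$ is a point with $p_*=p\wedge b$. A finite lattice has finite length, is complete, and all its elements are compact.
\end{proof}

A point of a lattice $A$ can lie anywhere, while our quasi-identities will only speak about the elements above a given element $e$. In a modular lattice points can be moved above $e$.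

\begin{lemma}\label{lem:transp}
Let $A$ be a modular lattice and $e,p\in A$. The maps $x\mapsto x\vee e$ and $y\mapsto y\wedge p$ are mutually inverse isomorphisms between $[p\wedge e,p]$ and $[e,p\vee e]$. If $p\not\le e$, then $p\vee e\ne e$, and
\begin{enumerate}
\item[(1)] if $p$ is join-irreducible in $A$, then $p\vee e$ is join-irreducible in ${\uparrow}e$;
\item[(2)] if $p$ is a point of $A$, then $p\vee e$ is a point of ${\uparrow}e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both maps preserve the order. For $p\wedge e\le x\le p$, modularity gives $(x\vee e)\wedge p=x\vee(e\wedge p)=x$, and for $e\le y\le p\vee e$ it gives $e\vee(p\wedge y)=(e\vee p)\wedge y=y$. This proves the first claim. Let $p\not\le e$. The elements of ${\uparrow}e$ below $p\vee e$ form the interval $[e,p\vee e]$, so it suffices to prove (1) and (2) for the top element of this interval, or equivalently for the top element $p$ of $[p\wedge e,p]$. A join-irreducible $p$ stays join-irreducible in this sublattice. If $p$ is a point, then $p\wedge e<p$ gives $p\wedge e\le p_*$, so $p_*$ lies in $[p\wedge e,p]$ and is its largest element below $p$.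
\end{proof}

Modularity is needed here. In the six-element lattice with $0<e<s,t<1$ and one further element $p$ with $0<p<1$, incomparable to $e,s,t$, the element $p$ is a point, but $p\vee e=1=s\vee t$.

A subset of a lattice is \emph{directed} if it is nonempty and any two of its elements have an upper bound in it. A compact element below the join of a directed set $D$ lies below a single element of $D$.

\begin{lemma}\label{lem:alg}
Let $A$ be an algebraic lattice.
\begin{enumerate}
\item[(1)] $A$ is upper continuous: $a\wedge\bigvee D=\bigvee_{x\in D}(a\wedge x)$ for $a\in A$ and $D\subseteq A$ directed.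
\item[(2)] $A^{\mathrm{op}}$ is spatial.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The inequality $\ge$ holds in every complete lattice. A compact $\kappa\le a\wedge\bigvee D$ lies below some $x\in D$, hence below $a\wedge x$; and $a\wedge\bigvee D$ is the join of such $\kappa$.

(2) We verify the dual of \eqref{eq:S}. Let $a\not\le b$ in $A$, and choose a compact $\kappa\le a$ with $\kappa\not\le b$. The set of all $m\ge b$ with $\kappa\not\le m$ contains $b$ and, by compactness of $\kappa$, is closed under joins of nonempty chains. By Zorn's lemma it has a maximal element $m$. Every $x>m$ satisfies $\kappa\le x$, hence $x\ge m\vee\kappa>m$. So $m\vee\kappa$ is the least element larger than $m$, that is, $m$ is a point of $A^{\mathrm{op}}$. Moreover $m\ge b$, and $m\not\ge a$ because $\kappa\le a$.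
\end{proof}

For a class $\mathcal K$ of lattices, the quasivariety $\mathbf Q(\mathcal K)$ \emph{generated by} $\mathcal K$ consists of the lattices that satisfy every quasi-identity valid in all members of $\mathcal K$. We use three facts.
\begin{enumerate}
\item[(Q1)] Quasi-identities pass to isomorphic copies, sublattices, direct products and ultraproducts. For a product, premises that hold in the product hold in every coordinate, hence so does the conclusion. For ultraproducts this is {\L}o\'s's theorem: a first-order sentence valid in all factors is valid in the ultraproduct. Homomorphic images are not on this list.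
\item[(Q2)] $A\in\mathbf Q(L)$ if and only if $A^{\mathrm{op}}\in\mathbf Q(L^{\mathrm{op}})$: interchange $\vee$ and $\wedge$ in every quasi-identity.
\item[(Q3)] If $L$ is modular, then so is every member of $\mathbf Q(L)$, because modularity is the identity $(x\wedge z)\vee(y\wedge z)=((x\wedge z)\vee y)\wedge z$.
\end{enumerate}

\section{Finite-dimensional subspaces}\label{sec:fin}

Let $F$ be a finite field, let $V=F^{(\omega)}$ be a vector space with basis $v_1,v_2,\dots$, and let $L$ be the lattice of finite-dimensional subspaces of $V$. The obvious algebraic and spatial extension of $L$ is $\operatorname{Sub}(V)$, and it satisfies all identities of $L$. Indeed, $+$ and $\cap$ commute with directed unions, so by induction on the term $t$,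
\[
t(U_1,\dots,U_n)=\bigcup_{W\in L}t(U_1\cap W,\dots,U_n\cap W)
\]
for all subspaces $U_1,\dots,U_n$. This argument breaks down for a quasi-identity, because premises that hold for the $U_j$ need not hold for the $U_j\cap W$.

The property of $L$ that $\operatorname{Sub}(V)$ lacks is that a proper subspace has smaller dimension. To express equality of dimensions by equations, say that $y$ and $z$ are \emph{perspective over $o$ with axis $w$} if $w\wedge y=w\wedge z=o$ and $w\vee y=w\vee z$. For instance, $\langle v_1\rangle$ and $\langle v_2\rangle$ are perspective over $0$ with axis $\langle v_1-v_2\rangle$. For subspaces, perspectivity gives $y/o\cong(w+y)/w=(w+z)/w\cong z/o$. Consider the quasi-identity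
\[
(\tau)\qquad
\left.\begin{array}{l}
y'\le y,\\
w\wedge y=w\wedge z=o,\quad w\vee y=w\vee z,\\
w'\wedge y'=w'\wedge z=o,\quad w'\vee y'=w'\vee z
\end{array}\right\}\ \Rightarrow\ y=y'
\]
in the variables $o,y,y',z,w,w'$. It holds in $L$: the premises give $\dim(y/o)=\dim(z/o)=\dim(y'/o)$, and $y'\le y$ are finite-dimensional. It fails in $\operatorname{Sub}(V)$, where the spans of $v_1,v_3,v_5,\dots$ and of $v_3,v_5,\dots$ are both perspective to the span of $v_2,v_4,\dots$. The point of the proof below is that this configuration can be rebuilt in \emph{every} algebraic extension of $L$: completeness supplies the infinite joins, and upper continuity computes their meets.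

\begin{proof}[Proof of Theorem~\ref{thm:fin}]
The lattice $L$ is a sublattice of $\operatorname{Sub}(V)$, hence modular. It is spatial, since one-dimensional subspaces are points and every element is a finite join of them. Finitely many elements of $L$ lie in $[0,W]$ for some finite-dimensional $W$, and this interval is finite because $W$ is a finite set; so $L$ is locally finite. This is the only use of the finiteness of $F$.

Suppose that $A\in\mathbf Q(L)$ is algebraic and contains $L$ as a sublattice. Let $o$ be the zero subspace, which need not be the least element of $A$. All infinite joins below are taken in $A$. We first prove: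
\begin{itemize}
\item[$(*)$] if $B,B'\subseteq V$ are nonempty and disjoint and $B\cup B'$ is linearly independent, then $\bigvee_{b\in B}\langle b\rangle\wedge\bigvee_{b'\in B'}\langle b'\rangle=o$.
\end{itemize}
The join $\bigvee_{b\in B}\langle b\rangle$ is the join of the directed set of all spans $\langle B_0\rangle$ with $B_0\subseteq B$ finite and nonempty, since finite joins of elements of $L$ are the same in $A$ as in $L$. The same holds for $B'$. Two applications of Lemma~\ref{lem:alg}(1) show that the meet in $(*)$ is the join of the elements $\langle B_0\rangle\wedge\langle B_0'\rangle$. These are computed in $L$ and equal $o$ by linear independence.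

Put $\ell_i=\langle v_i\rangle$, $m_i=\langle v_i-v_{i+1}\rangle$, $P_i=\langle v_i,v_{i+1}\rangle$, and
\[
y=\bigvee_{i\text{ odd}}\ell_i,\qquad
z=\bigvee_{i\text{ odd}}\ell_{i+1}=\bigvee_{i\text{ even}}\ell_i,\qquad
y'=\bigvee_{i\text{ even}}\ell_{i+1},\qquad
w=\bigvee_{i\text{ odd}}m_i,\qquad
w'=\bigvee_{i\text{ even}}m_i .
\]
Then $y'\le y$. Any two of the vectors $v_i$, $v_{i+1}$, $v_i-v_{i+1}$ form a basis of $P_i$. Hence $m_i\vee\ell_i=m_i\vee\ell_{i+1}=P_i$, and joining over odd and over even $i$ gives
\[
w\vee y=w\vee z=\bigvee_{i\text{ odd}}P_i,\qquad w'\vee y'=w'\vee z=\bigvee_{i\text{ even}}P_i .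
\]
The planes $P_i$ with $i$ odd form a direct sum, so choosing a basis of each of them yields a linearly independent set. With the bases $\{v_i-v_{i+1},v_i\}$ and $\{v_i-v_{i+1},v_{i+1}\}$, claim $(*)$ gives $w\wedge y=w\wedge z=o$. The planes $P_i$ with $i$ even also form a direct sum, and the same two choices of bases give $w'\wedge z=w'\wedge y'=o$. All premises of $(\tau)$ hold in $A$, so $y=y'$. Then $\ell_1\le y'$, while $\ell_1\wedge y'=o$ by $(*)$. Thus $\ell_1=o$, a contradiction.
\end{proof}

This already answers the problem for algebraic and for algebraic spatial targets. The example is itself spatial, and by Theorem~\ref{thm:criterion} no locally finite lattice can serve in the spatial case. A different mechanism is needed there.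

\section{The ideals of $R$}\label{sec:rank1}

To defeat spatial extensions we want a reason, inherited by all lattices of the quasivariety, why no element of some interval is join-irreducible. Such a reason is a uniform way to write every element as a join of two smaller ones. For submodules, $1=3-2$ gives $x=2x+3x$, and it remains to arrange $2x\ne x\ne 3x$ for $x\ne0$.

In $R$ the primes other than $2$ and $3$ are units, while $1/2,1/3\notin R$. Every nonzero element of $R$ has the form $2^i3^j\varepsilon$ with $\varepsilon$ a unit and with unique exponents $i,j\ge0$. The ring $R$ is a principal ideal domain: an ideal $I$ is generated by $I\cap\mathbb Z$, since $m/n\in I$ gives $m\in I\cap\mathbb Z$ and $1/n\in R$, and $I\cap\mathbb Z$ is a cyclic group. So the nonzero ideals are the $2^i3^jR$, and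
\[
2^i3^jR+2^{i'}3^{j'}R=2^{\min(i,i')}3^{\min(j,j')}R,\qquad
2^i3^jR\cap2^{i'}3^{j'}R=2^{\max(i,i')}3^{\max(j,j')}R .
\]
Every nonzero ideal $x=2^i3^jR$ is the join of the strictly smaller ideals $2x=2^{i+1}3^jR$ and $3x=2^i3^{j+1}R$. Hence $\operatorname{Sub}(R)$ is an algebraic lattice without points, and it is not spatial. Two primes are needed: the nonzero ideals $2^i\mathbb Z_{(2)}$ of $\mathbb Z_{(2)}$ form a chain in which each is a point.

Still, $\operatorname{Sub}(R)$ is not a counterexample. The map that sends $0$ to $\emptyset$ and $2^i3^jR$ to $\{(n,2):n\ge i\}\cup\{(n,3):n\ge j\}$ turns sums into unions and intersections into intersections, so it embeds $\operatorname{Sub}(R)$ into the power set of $\omega\times\{2,3\}$, which is spatial and lies in $\mathbf Q(\operatorname{Sub}(R))$ as in the introduction. The new elements, such as singletons, are not subject to the decomposition $x=2x+3x$, because the maps $x\mapsto2x$ and $x\mapsto3x$ are not given by lattice terms. In $R^3$ they are, with the four submodules \eqref{eq:gens} as parameters.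

\section{Frames and multiplication by $2$ and $3$}\label{sec:frames}

For elements $a_1,a_2,a_3,d$ of a lattice put $o=a_1\wedge a_2$ and $u=a_1\vee a_2\vee a_3$. We call $(a_1,a_2,a_3,d)$ a \emph{frame} if, for all $\{j,k,l\}=\{1,2,3\}$,
\begin{equation}\label{eq:frame}
a_l\wedge(a_j\vee a_k)=o,\qquad d\wedge(a_j\vee a_k)=o,\qquad d\vee a_j\vee a_k=u .
\end{equation}
These equations imply $o\le a_1,a_2,a_3,d\le u$. The frame is \emph{trivial} if $a_1=o$. For a module $X$, the \emph{standard frame} over $X$ consists of the three coordinate submodules of $X^3$ and the diagonal $\{(r,r,r):r\in X\}$. It satisfies \eqref{eq:frame} with $o=0$ and $u=X^3$: an element of $a_j\vee a_k$ has $l$th entry $0$, which forces an element of $a_l$ or $d$ to vanish, and subtracting a diagonal element from any triple makes the $l$th entry $0$.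

We want to construct the graph $\{(nr,0,r):r\in X\}$ of multiplication by $n$ for $n=2,3$. When $X=\mathbb Q$, the frame consists of four points of the projective plane, and the graph is the point with affine coordinates $(n,0)$. Figure~\ref{fig:frame} shows how to reach it with a ruler: descend from height $1$ to height $0$ along a line of slope $-1$, which adds $1$ to the abscissa, and climb back vertically. This leads to the terms
\[
\begin{array}{ll}
g_1=(d\vee a_2)\wedge(a_1\vee a_3), & d_0=(d\vee a_1)\wedge(a_2\vee a_3),\\[2pt]
c=(g_1\vee d_0)\wedge(a_1\vee a_2), & g_2=(d\vee c)\wedge(a_1\vee a_3),\\[2pt]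
d_2=(g_2\vee a_2)\wedge(a_1\vee d_0), & g_3=(d_2\vee c)\wedge(a_1\vee a_3).
\end{array}
\]
To multiply an element $x\le a_1$ by $n$, move it to $a_3$ along $g_1$ and move it back to $a_1$ along $g_n$:
\[
\overline x=(x\vee g_1)\wedge a_3,\qquad t_2(x)=(\overline x\vee g_2)\wedge a_1,\qquad t_3(x)=(\overline x\vee g_3)\wedge a_1 .
\]
A frame is \emph{admissible} if $g_2\wedge a_3=o$ and $g_3\wedge a_3=o$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw (-0.6,0)--(3.6,0) node[right]{$a_1\vee a_3$};
\draw (-0.6,1)--(3.6,1) node[right]{$a_1\vee d_0$};
\draw (0,-0.4)--(0,1.4);
\draw (1,-0.4)--(1,1.4);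
\draw (2,-0.4)--(2,1.4);
\draw[dashed] (-0.35,1.35)--(1.35,-0.35);
\draw[dashed] (0.65,1.35)--(2.35,-0.35);
\draw[dashed] (1.65,1.35)--(3.35,-0.35);
\fill (0,0) circle (1.2pt) node[below left]{$a_3$};
\fill (1,0) circle (1.2pt) node[below left]{$g_1$};
\fill (2,0) circle (1.2pt) node[below left]{$g_2$};
\fill (3,0) circle (1.2pt) node[below left]{$g_3$};
\fill (0,1) circle (1.2pt) node[above right]{$d_0$};
\fill (1,1) circle (1.2pt) node[above right]{$d$};
\fill (2,1) circle (1.2pt) node[above right]{$d_2$};
\end{tikzpicture}
\caption{The standard frame over $\mathbb Q$. The subspace $\mathbb Q(\xi,\eta,1)$ of $\mathbb Q^3$ is drawn as the point $(\xi,\eta)$, so $a_3=(0,0)$, $d=(1,1)$, $g_n=(n,0)$ and $d_n=(n,1)$. The remaining points are at infinity: horizontal lines pass through $a_1$, vertical lines through $a_2$, and the dashed lines of slope $-1$ through $c$.}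
\label{fig:frame}
\end{figure}

A quasi-identity must hold for \emph{all} values of its variables, so it is not enough to understand the frame \eqref{eq:gens}. The next lemma shows that every frame of submodules is standard modulo $o$, and evaluates the terms. It holds over any ring.

\begin{lemma}\label{lem:coord}
Let $M$ be a module, let $(a_1,a_2,a_3,d)$ be a frame in $\operatorname{Sub}(M)$, and put $X=d/o$.
\begin{enumerate}
\item[(1)] There is an isomorphism $u/o\cong X^3$ that carries $(a_1/o,a_2/o,a_3/o,d/o)$ to the standard frame over $X$. In particular $a_1/o\cong X$.
\item[(2)] The frame is admissible if and only if multiplication by $2$ and multiplication by $3$ are injective on $X$. More precisely, $g_n\wedge a_3=o$ if and only if multiplication by $n$ is injective on $X$, for $n=2,3$.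
\item[(3)] Let $o\le x\le a_1$, and let $X'\subseteq X$ correspond to $x/o$ under $a_1/o\cong X$. Then $t_n(x)/o$ corresponds to $nX'$, for $n=2,3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Put $Y=u/o$ and $A_j=a_j/o$. By \eqref{eq:frame}, $Y=A_1\oplus A_2\oplus A_3$ and $Y=X\oplus(A_j\oplus A_k)$ for $j\neq k$. The projection $\pi_l\colon Y\to A_l$ has kernel $A_j\oplus A_k$, which is a complement of $X$, so $\pi_l$ restricts to an isomorphism $X\to A_l$. Therefore $(r,s,t)\mapsto\pi_1(r)+\pi_2(s)+\pi_3(t)$ is an isomorphism $X^3\to Y$. It maps the coordinate submodules onto the $A_j$, and it maps $(r,r,r)$ to $\pi_1(r)+\pi_2(r)+\pi_3(r)=r$, so the diagonal onto $d/o$.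

(2) All terms take values in the interval $[o,u]$, which is isomorphic to $\operatorname{Sub}(u/o)$ by $z\mapsto z/o$. By (1) we may assume that $o=0$ and that the frame is standard. In the following table, $r,s$ range over $X$. Each term is the meet of a join, whose general element is listed, with a submodule given by one linear condition.
\[
\begin{array}{c|c|c|c}
\text{term} & \text{element of the join} & \text{condition} & \text{value of the term}\\ \hline
g_1 & (r,\ r+s,\ r) & \text{second entry } 0 & \{(r,0,r)\}\\
d_0 & (r+s,\ r,\ r) & \text{first entry } 0 & \{(0,r,r)\}\\
c & (r,\ s,\ r+s) & \text{third entry } 0 & \{(r,-r,0)\}\\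
g_2 & (r+s,\ r-s,\ r) & \text{second entry } 0 & \{(2r,0,r)\}\\
d_2 & (2r,\ s,\ r) & \text{second entry}=\text{third entry} & \{(2r,r,r)\}\\
g_3 & (2r+s,\ r-s,\ r) & \text{second entry } 0 & \{(3r,0,r)\}
\end{array}
\]
For $d_2$ we used that $a_1\vee d_0$ consists of the triples whose last two entries agree. It follows that $g_n\wedge a_3=\{(0,0,r):nr=0\}$ for $n=2,3$.

(3) Here $x=\{(y,0,0):y\in X'\}$. The elements of $x\vee g_1$ are the $(y+r,0,r)$ with $y\in X'$, $r\in X$, and those in $a_3$ have $r=-y$. So $\overline x=\{(0,0,y):y\in X'\}$. The elements of $\overline x\vee g_n$ are the $(nr,0,y+r)$, and those in $a_1$ have $r=-y$. So $t_n(x)=\{(ny,0,0):y\in X'\}$.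
\end{proof}

\section{Three quasi-identities}\label{sec:quasi}

Let $\Delta$ be the conjunction of the finitely many equations, in the variables $a_1,a_2,a_3,d,x$, which say that $(a_1,a_2,a_3,d)$ is an admissible frame and that $o\le x\le a_1$. The observations of Section~\ref{sec:rank1} become the quasi-identities
\[
\begin{array}{ll}
(\sigma_1) & \Delta\ \Rightarrow\ x=t_2(x)\vee t_3(x),\\[2pt]
(\sigma_2) & \Delta\ \text{and}\ t_2(x)=x\ \Rightarrow\ x=o,\\[2pt]
(\sigma_3) & \Delta\ \text{and}\ t_3(x)=x\ \Rightarrow\ x=o.
\end{array}
\]
The statement ``$2x\ne x$ for $x\neq0$'' is written in contrapositive form, as an implication between equations. This is the step that is available for quasi-identities and not for identities.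

\begin{proposition}\label{prop:hold}
The quasi-identity $(\sigma_1)$ holds in $\operatorname{Sub}(M)$ for every module $M$. The lattice $L_1$, and hence its sublattice $L_0$, satisfies $(\sigma_1)$, $(\sigma_2)$, $(\sigma_3)$.
\end{proposition}

\begin{proof}
Let $\Delta$ hold in $\operatorname{Sub}(M)$, and let $X'\subseteq X$ be as in Lemma~\ref{lem:coord}. Then $X'=2X'+3X'$ because $y=3y-2y$, and this is $(\sigma_1)$ by Lemma~\ref{lem:coord}(3).

Now let $M=R^3$. By Lemma~\ref{lem:coord}(2), multiplication by $2$ and by $3$ is injective on $X$. Every nonzero element of $R$ is a product $2^i3^j\varepsilon$ with $\varepsilon$ a unit, so $X$ is torsion-free. Over a principal ideal domain, submodules of finitely generated modules are finitely generated, and finitely generated torsion-free modules are free. Thus $d\subseteq R^3$, its quotient $X$, and $X'\subseteq X$ are finitely generated, and $X'\cong R^m$ for some $m\ge0$. If $t_n(x)=x$ with $n\in\{2,3\}$, then $nR^m=R^m$ by Lemma~\ref{lem:coord}(3). Since $1/n\notin R$, this forces $m=0$, that is, $x=o$.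
\end{proof}

\begin{remark}\label{rem:hyp}
Each ingredient of this proof is needed for $(\sigma_2)$; the examples below all have $x=a_1$ and $2X=X\ne0$, so that $t_2(x)=x\ne o$.
\begin{enumerate}
\item[(a)] \emph{Admissibility.} The interval $[3R^3,R^3]$ of $L_1$ contains the standard frame over $X=R/3R$, where $2\cdot2=1$. Only the equation $g_3\wedge a_3=o$ excludes this frame. For $(\sigma_3)$, the module $R/2R$ shows in the same way the role of $g_2\wedge a_3=o$.
\item[(b)] \emph{The ring.} In $\operatorname{Sub}(\mathbb Z^3)$ the interval $[5\mathbb Z^3,\mathbb Z^3]$ contains the standard frame over $X=\mathbb Z/5\mathbb Z$, which is admissible. This is why all primes other than $2$ and $3$ are inverted.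
\item[(c)] \emph{Finite generation.} The standard frame over the $R$-module $X=\mathbb Q$ is admissible.
\end{enumerate}
\end{remark}

We now leave modules and argue in an arbitrary modular lattice $A$ that satisfies the three quasi-identities. They control only the interval $[o,a_1]$, and $o$ need not be the least element of $A$, so a point below $a_1$ need not lie in this interval. Lemma~\ref{lem:transp} moves it there.

\begin{proposition}\label{prop:nopoints}
Let $A$ be a modular lattice that satisfies $(\sigma_1)$, $(\sigma_2)$, $(\sigma_3)$, and let $(a_1,a_2,a_3,d)$ be an admissible frame in $A$. Then no join-irreducible $p\in A$ satisfies $p\le a_1$ and $p\not\le o$. If the frame is nontrivial, then $a_1$ is not a join of join-irreducible elements, and $A$ is not spatial.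
\end{proposition}

\begin{proof}
Suppose that $p$ is such an element, and put $q=p\vee o$. Then $o\le q\le a_1$, and by Lemma~\ref{lem:transp}(1), $q\neq o$ and $q$ is join-irreducible in ${\uparrow}o$. By $(\sigma_1)$, $q=t_2(q)\vee t_3(q)$. Both joinands lie in ${\uparrow}o$: from $o\le q$ and $o\le a_3$ we get $o\le\overline q$, and then $o\le a_1$ gives $o\le t_n(q)$. Hence $q=t_2(q)$ or $q=t_3(q)$, and $(\sigma_2)$ or $(\sigma_3)$ gives $q=o$, a contradiction.

If $a_1$ is a join of join-irreducible elements, then all of them lie below $o$ by the first part, so $a_1\le o$ and the frame is trivial. Points are join-irreducible, so a nontrivial admissible frame prevents $A$ from being spatial.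
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L$ be $L_0$ or $L_1$.

(1) Let $A\in\mathbf Q(L)$ contain a copy of $L$. Then $A$ is modular by (Q3) and satisfies $(\sigma_1)$--$(\sigma_3)$ by Proposition~\ref{prop:hold}. The submodules \eqref{eq:gens} form the standard frame over $X=R$. It is nontrivial, and it is admissible by Lemma~\ref{lem:coord}(2), since $R$ is torsion-free. The defining equations are evaluated in the sublattice $L_0$ generated by the frame, and an embedding preserves both these equations and the relation $a_1\ne o$. So $A$ contains a nontrivial admissible frame and is not spatial, by Proposition~\ref{prop:nopoints}.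

(2) Suppose that $A\in\mathbf Q(L^{\mathrm{op}})$ is algebraic and contains a copy of $L^{\mathrm{op}}$. Then $A^{\mathrm{op}}$ belongs to $\mathbf Q(L)$ by (Q2), contains a copy of $L$, and is spatial by Lemma~\ref{lem:alg}(2). This contradicts (1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}\textup{(2)} and \textup{(3)}]
(2) The lattice $L_1$ is algebraic, being the lattice of all submodules of a module, so $L_1^{\mathrm{op}}$ is spatial by Lemma~\ref{lem:alg}(2). The negative statements are part of Theorem~\ref{thm:main}.

(3) The four elements \eqref{eq:gens} generate $L_0$, and they also generate $L_0^{\mathrm{op}}$, which has the same two operations in exchanged roles. So four generators suffice in each case. By Dedekind's theorem, the free modular lattice on three generators is finite; it has $28$ elements. A modular lattice generated by at most three elements is a homomorphic image of it, hence finite, hence algebraic and spatial by Lemma~\ref{lem:test}. Such a lattice is its own target.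
\end{proof}

\section{The self-dual example}\label{sec:dual}

The lattice $N=L_0\times L_0^{\mathrm{op}}$ contains both $L_0$ and $L_0^{\mathrm{op}}$, but this alone does not suffice: a target lattice is now only required to satisfy the quasi-identities common to both factors. We have to show that $(\sigma_1)$--$(\sigma_3)$ hold in $L_0^{\mathrm{op}}$ as well. Our only tool for evaluating the terms is Lemma~\ref{lem:coord}, which is about submodule lattices. So we represent $L_1^{\mathrm{op}}$ by submodules, through annihilators with respect to the $R$-module
\[
E=\mathbb Q/R .
\]
This module is torsion, and the quasi-identities will hold in $T=\operatorname{Sub}(E^3)$ for a degenerate reason.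

\begin{lemma}\label{lem:T}
Every admissible frame in $T$ is trivial, and $T$ satisfies $(\sigma_1)$, $(\sigma_2)$, $(\sigma_3)$.
\end{lemma}

\begin{proof}
If $n=2^i3^jn'$ with $\gcd(n',6)=1$, then $6^{\max(i,j)}\,m/n\in R$. So every element of $E$, of $E^3$, and of a quotient $X=d/o$ of a submodule of $E^3$ is annihilated by a power of $6$. For an admissible frame, multiplication by $6$ is injective on $X$ by Lemma~\ref{lem:coord}(2). Hence $X=0$, and $a_1=o$ by Lemma~\ref{lem:coord}(1). Now $\Delta$ implies $x=o$, which gives $(\sigma_2)$ and $(\sigma_3)$, and $(\sigma_1)$ holds by Proposition~\ref{prop:hold}.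
\end{proof}

\begin{lemma}\label{lem:perp}
The lattice $L_1^{\mathrm{op}}$ embeds into $T$.
\end{lemma}

\begin{proof}
We need two properties of $E$.

\emph{Extension.} The module $E$ is divisible ($sE=E$ for $s\neq 0$), as a quotient of $\mathbb Q$. Over a principal ideal domain divisible modules are injective, so every homomorphism from a submodule of an $R$-module $Z$ to $E$ extends to $Z$.

\emph{Separation.} For $0\ne y\in Z$ there is a homomorphism $\psi\colon Z\to E$ with $\psi(y)\ne0$. Indeed, $Ry\cong R/I$ with $I\ne R$. If $I=0$, send $y$ to $1/2+R$. If $I=sR$ with $s$ a nonzero nonunit, send $y$ to $1/s+R$, which is annihilated by $s$ and nonzero. Then extend from $Ry$ to $Z$.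

The $R$-module $H=\operatorname{Hom}_R(R^3,E)$ is isomorphic to $E^3$, by evaluation at the standard basis. For a submodule $U\subseteq R^3$ put $U^\perp=\{\varphi\in H:\varphi(U)=0\}$, a submodule of $H$. We show that $U\mapsto U^\perp$ is injective and exchanges $+$ and $\cap$. A homomorphism vanishes on $U+V$ if and only if it vanishes on $U$ and on $V$, so $(U+V)^\perp=U^\perp\cap V^\perp$. The inclusion $U^\perp+V^\perp\subseteq(U\cap V)^\perp$ holds because both summands vanish on $U\cap V$. For the converse let $\varphi\in(U\cap V)^\perp$. The map
\[
R^3/(U\cap V)\to R^3/U\oplus R^3/V,\qquad z+(U\cap V)\mapsto(z+U,\,z+V),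
\]
is injective, so the homomorphism $R^3/(U\cap V)\to E$ induced by $\varphi$ extends to the direct sum. The extension is given by two homomorphisms $\psi_1\colon R^3/U\to E$ and $\psi_2\colon R^3/V\to E$ with $\varphi(z)=\psi_1(z+U)+\psi_2(z+V)$, which exhibits $\varphi$ as an element of $U^\perp+V^\perp$. Finally, if $y\in U\setminus V$, separation gives $\psi\colon R^3/V\to E$ with $\psi(y+V)\neq0$, and $z\mapsto\psi(z+V)$ lies in $V^\perp$ but not in $U^\perp$. So $U\neq V$ implies $U^\perp\ne V^\perp$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}\textup{(1)}]
Let $a_1,a_2,a_3,d$ be the generators \eqref{eq:gens}. The lattice $L_0$ is finitely generated, hence countable, and it is bounded by $0=a_1\wedge a_2$ and $R^3=a_1\vee a_2\vee a_3$. So $N$ is countable, bounded and modular. Exchanging the coordinates is an isomorphism from $N^{\mathrm{op}}=L_0^{\mathrm{op}}\times L_0$ onto $N$. Let $0'=R^3$ be the least element of $L_0^{\mathrm{op}}$. The four elements $(g,0')$ with $g\in\{a_1,a_2,a_3,d\}$ generate $L_0\times\{0'\}$, the four elements $(0,g)$ generate $\{0\}\times L_0^{\mathrm{op}}$, and $(x,y)=(x,0')\vee(0,y)$. Hence these eight elements generate $N$.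

By Lemmas~\ref{lem:T} and~\ref{lem:perp} and (Q1), the sublattice $L_0^{\mathrm{op}}$ of $L_1^{\mathrm{op}}$ satisfies $(\sigma_1)$--$(\sigma_3)$. So does $L_0$, by Proposition~\ref{prop:hold}, and therefore so does $N$. The embedding $x\mapsto(x,0')$ of $L_0$ into $N$ carries $(a_1,a_2,a_3,d)$ to a nontrivial admissible frame.

Let $A\in\mathbf Q(N)$ contain a copy of $N$. Then $A$ is modular, satisfies $(\sigma_1)$--$(\sigma_3)$, and contains a nontrivial admissible frame, so $A$ is not spatial by Proposition~\ref{prop:nopoints}. By (Q2) and $N^{\mathrm{op}}\cong N$, the lattice $A^{\mathrm{op}}$ also belongs to $\mathbf Q(N)$ and contains a copy of $N$. So $A^{\mathrm{op}}$ is not spatial, that is, $A$ is not dually spatial. By Lemma~\ref{lem:alg}(2), algebraic lattices are dually spatial and dually algebraic lattices are spatial. Hence $A$ is neither algebraic nor dually algebraic.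
\end{proof}

\section{The criterion for spatial targets}\label{sec:criterion}

The proof of Theorem~\ref{thm:criterion} rests on Mal'cev's description of the quasivariety generated by a class $\mathcal K$ (see \cite[Thm.~V.2.25]{BS}):
\begin{equation}\label{eq:malcev}
\mathbf Q(\mathcal K)=\mathbf{ISPP_U}(\mathcal K).
\end{equation}
That is, the members of $\mathbf Q(\mathcal K)$ are the isomorphic copies of sublattices of direct products of ultraproducts of members of $\mathcal K$; the empty product is the one-element lattice. If $\mathcal K$ consists of spatial lattices, ultraproducts cause no trouble, but products do. The chain $\mathbb Z$ is spatial, with $n_*=n-1$, whereas $\mathbb Z\times\mathbb Z$ has no points, since $(m,n)=(m-1,n)\vee(m,n-1)$. What is missing is a least element in the factors. We create one by passing to principal filters, and then recover all of $L$ by letting the base of the filter descend along an ultrafilter.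

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(1)] Ultraproducts of spatial lattices are spatial.
\item[(2)] If $B$ is modular and spatial and $e\in B$, then ${\uparrow}e$ is spatial.
\item[(3)] A direct product of spatial lattices with least elements is spatial.
\end{enumerate}
\end{lemma}

\begin{proof}
We use the test \eqref{eq:S} throughout.

(1) Condition \eqref{eq:S} is a first-order sentence: for all $a\not\le b$ there exist $p$ and $p_*<p$ such that $p\le a$, $p\not\le b$, and $y\le p_*$ for all $y<p$. Apply {\L}o\'s's theorem.

(2) Let $a,b\ge e$ with $a\not\le b$, and let $p$ be a point of $B$ with $p\le a$ and $p\not\le b$. Then $p\not\le e$, because $e\le b$. By Lemma~\ref{lem:transp}(2), $p\vee e$ is a point of ${\uparrow}e$, and $p\vee e\le a$, $p\vee e\not\le b$.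

(3) Let $a\not\le b$ in $\prod_iC_i$. Choose $i$ with $a_i\not\le b_i$ and a point $p$ of $C_i$ with $p\le a_i$, $p\not\le b_i$. Let $\widehat p$ have entry $p$ at $i$ and the least element at every other index. Then $\widehat p\le a$ and $\widehat p\not\le b$. An element smaller than $\widehat p$ has the least element at every index other than $i$ and an entry smaller than $p$ at $i$. So $\widehat p$ is a point, and $\widehat p_*$ is obtained from $\widehat p$ by replacing $p$ with $p_*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\mathcal K$ be the class of spatial members of $\mathbf Q(L)$. Then $\mathbf Q(\mathcal K)\subseteq\mathbf Q(L)$, with equality if and only if $L\in\mathbf Q(\mathcal K)$.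

If $L$ embeds into some $A\in\mathcal K$, then $L\in\mathbf Q(\mathcal K)$ by (Q1). This proves necessity.

Conversely, let $L\in\mathbf Q(\mathcal K)$. By \eqref{eq:malcev} we may assume that $L$ is a sublattice of a product $B=\prod_iB_i$ of ultraproducts of members of $\mathcal K$. Each $B_i$ lies in $\mathbf Q(L)$ by (Q1), is modular by (Q3), and is spatial by Lemma~\ref{lem:closure}(1). For $e=(e_i)_i\in L$ put
\[
C_e=\prod_i{\uparrow}e_i=\{b\in B:b\ge e\}.
\]
The factors ${\uparrow}e_i$ are spatial by Lemma~\ref{lem:closure}(2), which is where the modularity of $L$ is used, and they have least elements. So $C_e$ is spatial by Lemma~\ref{lem:closure}(3), and $C_e\in\mathbf Q(L)$ as a sublattice of $B$.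

For $x\in L$ let $J_x=\{e\in L:e\le x\}$. These sets are nonempty and $J_x\cap J_y=J_{x\wedge y}$, so some ultrafilter $\mathcal U$ on the set $L$ contains all of them. Let $C=\prod_{e\in L}C_e/\mathcal U$. Then $C\in\mathbf Q(L)$ by (Q1), and $C$ is spatial by Lemma~\ref{lem:closure}(1). For $x\in L$ let $\iota(x)\in C$ be the class of the family $(x\vee e)_{e\in L}$, whose $e$th member lies in $C_e$. Two families define the same element of $C$ exactly when they agree on a set in $\mathcal U$. Fix $x,y\in L$. For all $e$ in the set $J_{x\wedge y}\in\mathcal U$, the $e$th members of the families attached to $x$, $y$, $x\vee y$, $x\wedge y$ are $x$, $y$, $x\vee y$, $x\wedge y$ themselves. Hence $\iota(x\vee y)=\iota(x)\vee\iota(y)$ and $\iota(x\wedge y)=\iota(x)\wedge\iota(y)$. If $x\ne y$, the families of $x$ and $y$ differ on all of $J_{x\wedge y}$, so they agree only on a subset of its complement, which is not in $\mathcal U$; thus $\iota(x)\neq\iota(y)$. So $\iota$ embeds $L$ into a spatial member of $\mathbf Q(L)$.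

It remains to treat the two special cases. If $\mathbf Q(L)$ is generated by lattices of finite length, these lattices belong to $\mathcal K$ by Lemma~\ref{lem:test}, so $L\in\mathbf Q(\mathcal K)$. If $L$ is locally finite, a quasi-identity that fails in $L$ fails in the finite sublattice generated by the values of its variables in a counterexample, and this sublattice belongs to $\mathcal K$ by (Q1) and Lemma~\ref{lem:test}. So every quasi-identity valid in $\mathcal K$ holds in $L$, that is, $L\in\mathbf Q(\mathcal K)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Burris and Sankappanavar, \emph{A Course in Universal Algebra}.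

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung, \emph{Varieties of lattices with geometric descriptions}, arXiv:1102.2195 (2011).

\end{thebibliography}
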